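\title{A sequential group in the Cohen model whose small sequential subspaces are Fr\'echet}

\begin{abstract}
Let $V$ be a model of ZFC satisfying $\diamondsuit$, and add $\omega_2$ Cohen reals to $V$. We show that the extension contains a Boolean topological group of sequential order $2$ all of whose sequential subspaces of size at most $\omega_1$ are Fr\'echet. Hence in this model a sequential group of intermediate sequential order need not contain a sequential subgroup of intermediate sequential order of size $\omega_1$. The group is defined from a single homomorphism constructed in $V$, and the same homomorphism works when $\kappa$ Cohen reals are added, for any $\kappa\ge\omega_1$, with ``size at most $\omega_1$'' replaced by ``size less than $\kappa$''.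
\end{abstract}

\section{The question and the result}\label{sec:intro}

All spaces are Hausdorff. For a space $X$, an infinite set $C\subseteq X$ and a point $x\in X$, we write $C\to x$ if $C\setminus U$ is finite for every open $U\ni x$. Every infinite subset of such a $C$ also converges to $x$, so $C$ can always be taken countable, and for a countable $C$ the relation $C\to x$ says that a one-to-one enumeration of $C$ converges to $x$. Conversely, if a sequence $(a_n)$ converges to $x$ and $a_n\ne x$ for all $n$, then each value is taken only finitely often, so the range is infinite and converges to $x$.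

The space $X$ is \emph{sequential} if for every $A\subseteq X$ with $\overline A\ne A$ there is an infinite $C\subseteq A$ with $C\to x\notin A$. The \emph{sequential closure} of $A$ is
\[
[A]'=A\cup\{x\in X: C\to x \text{ for some infinite } C\subseteq A\}.
\]
Put $[A]_0=A$ and $[A]_\alpha=\bigcup\{[[A]_\beta]':\beta<\alpha\}$ for $0<\alpha\le\omega_1$; thus $[A]_1=[A]'$ and $[A]_2=[[A]']'$. A countable subset of $[A]_{\omega_1}$ lies in some $[A]_\alpha$ with $\alpha<\omega_1$, so in a sequential space $[A]_{\omega_1}=\overline A$. The \emph{sequential order} of a sequential space,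
\[
\operatorname{so}(X)=\min\{\alpha\le\omega_1:[A]_\alpha=\overline A\text{ for every }A\subseteq X\},
\]
counts how many times one has to pass to limits of sequences in order to reach the closure. Spaces with $\operatorname{so}(X)\le1$, that is, with $[A]'=\overline A$ for all $A$, are called \emph{Fr\'echet}; first countable spaces are examples. A \emph{sequential group} is a topological group whose underlying space is sequential, and it has \emph{intermediate sequential order} if $1<\operatorname{so}(G)<\omega_1$.

How large must a subgroup be in order to inherit intermediate sequential order? The failure of the Fr\'echet property is always witnessed by a countable set.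

\begin{lemma}\label{lem:tight}
If $X$ is sequential, $B\subseteq X$ and $x\in\overline B$, then $x\in\overline{B_0}$ for some countable $B_0\subseteq B$.
\end{lemma}

\begin{proof}
Let $B^*\subseteq\overline B$ be the union of the closures of all countable subsets of $B$. If $C\subseteq B^*$ is countable, $C\to x$, and $c\in\overline{B_c}$ with $B_c\subseteq B$ countable for $c\in C$, then $x\in\overline{\bigcup_{c\in C}B_c}$. So $[B^*]'=B^*$; hence $B^*$ is closed, and $B^*=\overline B$ because $B\subseteq B^*$.
\end{proof}

\begin{proposition}\label{prop:continuum}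
Every sequential group $G$ of intermediate sequential order has a closed subgroup $G'$ of size at most $\mathfrak c=2^\omega$ that is sequential with $1<\operatorname{so}(G')\le\operatorname{so}(G)$.
\end{proposition}

\begin{proof}
Take $B\subseteq G$ and $x\in\overline B\setminus[B]'$, and by Lemma~\ref{lem:tight} a countable $B_0\subseteq B$ with $x\in\overline{B_0}\setminus[B_0]'$. Let $L$ be the countable subgroup generated by $B_0$ and $G'=\overline L$. For subsets of the closed set $G'$, closures and sequential closures are the same in $G'$ and in $G$, so $G'$ is sequential and $1<\operatorname{so}(G')\le\operatorname{so}(G)$. Limits are unique, so $|[A]'|\le|A|^\omega$ for infinite $A$, and by induction $|[L]_\alpha|\le\mathfrak c$ for $\alpha<\omega_1$. Finally, $G'=[L]_{\operatorname{so}(G)}$.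
\end{proof}

Under CH this gives a subgroup of size at most $\omega_1$. Now let $V$ be a model of ZFC satisfying $\diamondsuit$, let $\operatorname{Fn}(I,2)$ denote the set of finite partial functions from $I$ to $2$ ordered by reverse inclusion, and let $\mathbb G$ be $\operatorname{Fn}(\omega_2,2)$-generic over $V$, so that $V[\mathbb G]$ is obtained by adding $\omega_2$ Cohen reals and $\mathfrak c=\omega_2$ there. It is known that in $V[\mathbb G]$ there are no countable sequential groups of intermediate sequential order, and that $V[\mathbb G]$ contains an uncountable sequential group of sequential order $2$. So in $V[\mathbb G]$ the least size of a sequential subgroup of intermediate order of a given group $G$ of intermediate order is $\omega_1$ or $\omega_2$. The following question is posed in \cite{Shibakov}.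

\begin{quote}
\textbf{Question.} Let $G\in V[\mathbb G]$ be a sequential group of intermediate sequential order. Does $G$ have a subgroup $G'$ of size $\omega_1$ which, in the subspace topology, is sequential of intermediate sequential order?
\end{quote}

One might guess that it does. The subgroup $G'$ is not required to be closed; it needs only, for each of its non-closed subsets, \emph{one} limit of a sequence from that subset. Starting from the countable witness $B_0$, one can add $\omega_1$ well-chosen limits and hope that they serve all subsets. We show that this hope fails.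

Let $K=2^\omega$ be the compact group $\mathbb Z_2^\omega$. Let $P=[\omega]^{<\omega}$ be the group of finite subsets of $\omega$ under symmetric difference, written $+$. The subgroups $P_n=\{p\in P:p\cap n=\emptyset\}$ have finite index and form a base at $0$ of a metrizable group topology, which $P$ always carries. Let $\psi:P\to K^{\omega_1}$, $\psi(p)=(\psi_\alpha(p))_{\alpha<\omega_1}$, be a homomorphism in $V$, not assumed continuous. In a forcing extension of $V$, let $\sigma$ be the group of all $s\in K^{\omega_1}$ whose support $\operatorname{supp}(s)=\{\alpha:s(\alpha)\ne0\}$ is finite, and let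
\begin{equation}\label{eq:H}
H=\{(p,\psi(p)+s):p\in P,\ s\in\sigma\}\le P\times K^{\omega_1}
\end{equation}
carry the subspace topology. Here $K$ and $\sigma$ are computed in the extension. The group $H$ is a Boolean topological group: $x+x=0$ for all $x$.

\begin{theorem}\label{thm:main}
Assume that $V$ satisfies $\mathrm{ZFC}+\diamondsuit$. In $V$ there is a homomorphism $\psi:P\to K^{\omega_1}$ such that for every cardinal $\kappa\ge\omega_1$ and every $\operatorname{Fn}(\kappa,2)$-generic $\mathbb G$ over $V$, the group $H$ defined by \eqref{eq:H} in $V[\mathbb G]$ has the following properties in $V[\mathbb G]$.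
\begin{itemize}
\item[(A)] $H$ is sequential and $\operatorname{so}(H)=2$.
\item[(B)] Every sequential subspace $Y\subseteq H$ with $|Y|<\kappa$ is Fr\'echet.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to the Question is no. For $\kappa=\omega_2$, the group $H$ is sequential of order $2$, and every sequential subspace of $H$ that is not Fr\'echet, in particular every sequential subgroup of intermediate sequential order, has size exactly $\omega_2=|H|$.
\end{corollary}

\begin{proof}
Since $\diamondsuit$ implies CH in $V$, we have $\mathfrak c=\omega_2$ in $V[\mathbb G]$. There $|H|\le|P|\cdot|\sigma|=\mathfrak c$, and the points $(0,s)$ with $\operatorname{supp}(s)\subseteq\{0\}$ form a copy of $K$, so $|H|=\omega_2$. The rest is (A) and (B).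
\end{proof}

\section{A model space}\label{sec:model}

The mechanism behind (B) is visible in a simple space that is not a group. Give $2^{\le\omega}=2^{<\omega}\cup K$ the compact metrizable topology in which finite strings are isolated and the sets $\{u:u\supseteq f{\restriction}m\}$, $m<\omega$, form a base at $f\in K$. Let $X=\{\ast\}\cup(\omega\times2^{\le\omega})$, where each column $\{n\}\times2^{\le\omega}$ is an open copy of $2^{\le\omega}$ and the basic neighborhoods of $\ast$ are
\[
U(N,g)=\{\ast\}\cup\{(n,u):n\ge N,\ |u|\ge g(n)\},\qquad N<\omega,\ g\in\omega^\omega .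
\]
Let $A=\omega\times2^{<\omega}$ be the set of isolated points, and call $t$ the \emph{label} of $(n,t)\in A$.

The space $X$ is sequential of order $2$. Every point other than $\ast$ has a countable base. If $\ast\in\overline B\setminus B$, then for infinitely many $n$ the lengths of the strings $u$ with $(n,u)\in B$ are not bounded by a natural number, since otherwise some $U(N,g)$ would miss $B$. For each such $n$ compactness of the column gives $(n,f_n)\in[B]'$ with $f_n\in K$, and $(n,f_n)\to\ast$; so $\ast\in[B]_2$. On the other hand $\ast\in\overline A\setminus[A]'$: an infinite $C\subseteq A$ either has infinitely many points in one column $n$, all outside $U(n+1,g)$, or has finitely many points in each column and is disjoint from $U(0,g)$ for a suitable $g$.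

For $f\in K$ let $A_f=\{(n,f{\restriction}i):n,i<\omega\}$. Then $\ast\in\overline{A_f}$. A convergent infinite subset of $A_f$ does not converge to $\ast$, so it is almost contained in one column and converges to some $(n,f)$: \emph{the limit reveals $f$}. Hence a sequential subspace $Y\supseteq A\cup\{\ast\}$ contains a point $(n,f)$ for every $f\in K$, and $|Y|=\mathfrak c$.

Two features of $A$ were used. Near $\ast$, points of $A$ carry labels extending any given string, so for each $f$ a subset whose labels approach $f$ still accumulates at $\ast$; and the limit of a sequence determines the limit of its labels. The space $X$ nevertheless has countable sequential subspaces of order $2$, namely the closed sets $A_f\cup(\omega\times\{f\})\cup\{\ast\}$, because the labels on $A_f$ have only one accumulation point. To obtain (B), \emph{every} countable set $A$ with $0\in\overline A\setminus[A]'$ must have both features for some labeling of its own. This dictates the plan.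
\begin{itemize}
\item The sets $A$, or rather names for them, are guessed by $\diamondsuit$. At stage $\beta<\omega_1$ we build a new label, a homomorphism $\tau_\beta:P\to K$, that takes values extending any given string on points of the guessed set near $0$.
\item The label $\tau_\beta$ cannot be a coordinate of $H$, since a coordinate is close to $0$ near $0$. It is kept out of the topology and is copied into the later coordinates $\psi_\gamma$, $\gamma>\beta$, but only along one sequence $c^\gamma$ for each $\gamma$. All convergent sequences of $H$ will be built from the sequences $c^\gamma$, so limits reveal labels.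
\item The coordinates $\gamma<\omega_1$ play the role of the columns: the points $(n,f_n)$ are replaced by points $(0,s)$ with $\operatorname{supp}(s)=\{\gamma\}$.
\item The analogue of $A_f$ has to meet $\omega_1$ basic neighborhoods of $0$, and $f$ must not be revealed by any point of the small subspace $Y$. A Cohen real over a model containing all points of $Y$ achieves both.
\end{itemize}

\section{Tools}\label{sec:tools}

\subsection*{Cohen forcing and $\diamondsuit$}
We use the following textbook facts, valid over any ground model $M$. Let $\mathbb G$ be $\operatorname{Fn}(I,2)$-generic over $M$, and for $I'\subseteq I$ in $M$ put $\mathbb G_{I'}=\mathbb G\cap\operatorname{Fn}(I',2)$.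
\begin{itemize}
\item[(F1)] \emph{Countable chain condition.} Antichains of $\operatorname{Fn}(I,2)$ are countable. So $M$ and $M[\mathbb G]$ have the same cardinals, and every $X\subseteq I$ in $M[\mathbb G]$ of size at most an infinite cardinal $\lambda$ is contained in some $I'\in M$ with $I'\subseteq I$ and $|I'|\le\lambda$.
\item[(F2)] \emph{Product lemma.} $\mathbb G_{I'}$ is $\operatorname{Fn}(I',2)$-generic over $M$, $\mathbb G_{I\setminus I'}$ is $\operatorname{Fn}(I\setminus I',2)$-generic over $M[\mathbb G_{I'}]$, and $M[\mathbb G]=M[\mathbb G_{I'}][\mathbb G_{I\setminus I'}]$. Conversely, a generic filter for $\operatorname{Fn}(I',2)$ over $M$ extends, in a further extension, to a generic filter for $\operatorname{Fn}(I,2)$ over $M$.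
\item[(F3)] \emph{Nice names.} If $S\in M$ and $X\subseteq S$ is in $M[\mathbb G]$, there is $D\subseteq S\times\operatorname{Fn}(I,2)$ in $M$ such that each $\{r:(u,r)\in D\}$ is an antichain and $X=\{u:\exists r\in\mathbb G\ (u,r)\in D\}$. Consequently $X\in M[\mathbb G_{I'}]$ for some $I'\in M$ with $|I'|\le|S|+\omega$.
\item[(F4)] A countable poset in which every condition has two incompatible extensions is forcing equivalent to $\operatorname{Fn}(\omega,2)$. So if $Q\in M$ is such a poset in $M$ and $I$ is infinite, then $M[\mathbb G]$ contains a $Q$-generic filter over $M$.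
\end{itemize}
The principle $\diamondsuit$ states that there are sets $S_\gamma\subseteq\gamma$, $\gamma<\omega_1$, such that for every $S\subseteq\omega_1$ the set $\{\gamma:S\cap\gamma=S_\gamma\}$ is stationary, that is, meets every closed unbounded (club) subset of $\omega_1$.

\subsection*{Closed subgroups of $P$}
Let $\Lambda\le P$. The following facts are used throughout.
\begin{itemize}
\item[(P1)] $\Lambda$ is closed if and only if for every $x\in P\setminus\Lambda$ there is $N$ with $x\notin\Lambda+P_N$; indeed, $x\notin\Lambda+P_N$ means $(x+P_N)\cap\Lambda=\emptyset$. Any larger $N$ works as well. The condition quantifies over $P$ and $\omega$ only, so a subgroup $\Lambda\in V$ is closed in $V$ if and only if it is closed in an extension.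
\item[(P2)] If $\Lambda$ is closed and $E\le P$ is finite, then $\Lambda+E$ is a finite union of cosets of $\Lambda$, hence closed.
\item[(P3)] If $\Lambda$ is closed and of finite index, then its complement is a finite union of closed cosets, so $\Lambda$ is open, that is, $\Lambda\supseteq P_N$ for some $N$.
\end{itemize}

\section{The group $H$ and the algebraic requirements}\label{sec:req}

\subsection*{Coordinates and basic sets}
A point $x\in H$ is $(p_x,\psi(p_x)+s_x)$ for unique $p_x\in P$ and $s_x\in\sigma$. We identify $x$ with the pair $(p_x,s_x)$ and write $x(\alpha)=\psi_\alpha(p_x)+s_x(\alpha)$. A sequence $(x_n)$ converges to $x$ in $H$ if and only if $p_{x_n}\to p_x$ in $P$ and $x_n(\alpha)\to x(\alpha)$ in $K$ for every $\alpha$. Since $\psi\in V$, a model $W\supseteq V$ contains $x$ if and only if it contains $(p_x,s_x)$. A base at $0$ is formed by the open subgroups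
\[
O(N,F,m)=\{x:p_x\in P_N,\ x(\alpha){\restriction}m=0^m\text{ for all }\alpha\in F\},
\]
where $N,m<\omega$, $F\subseteq\omega_1$ is finite and $0^m$ is the zero of the group $2^m$. We call these sets \emph{basic}, and \emph{$\gamma$-basic} if $F\subseteq\gamma$. They decrease when $N$, $F$ or $m$ increases, so the intersection of two $\gamma$-basic sets contains a $\gamma$-basic set. For $\gamma<\omega_1$ fix in $V$ an increasing sequence of finite sets $F^\gamma_n$ with union $\gamma$, and put $O^\gamma_n=O(n,F^\gamma_n,n)$. The point of this definition is: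
\begin{equation}\label{eq:below}
\begin{array}{l}
\text{if } a_n\in O^\gamma_n \text{ and }\operatorname{supp}(s_{a_n})\subseteq\gamma \text{ for } n \text{ in an infinite set, then } p_{a_n}\to0,\\
a_n(\alpha)\to0\text{ for }\alpha<\gamma,\ \text{ and }\ a_n(\alpha)=\psi_\alpha(p_{a_n})\text{ for }\alpha\ge\gamma .
\end{array}
\end{equation}

If $\psi=0$, then $H=P\times\sigma$ is Fr\'echet: given $0\in\overline A\setminus A$, choose $a_n\in A\cap O(n,F_n,n)$ with $F_n=\bigcup_{i<n}\operatorname{supp}(s_{a_i})$; each coordinate $\alpha$ is either in $F_n$ for all large $n$ or vanishes at every $a_n$, so $a_n\to0$. For general $\psi$, statement \eqref{eq:below} shows where this argument stops: the coordinates below $\gamma$ can be made small by choice, while those from $\gamma$ on are decided in $V$ by the $P$-parts. This is the handle of the construction. At stage $\gamma$ we choose a sequence $c^\gamma$ of $P$-parts, promise that $\psi_\alpha\to0$ along $c^\gamma$ for all $\alpha>\gamma$, and use the one remaining coordinate $\psi_\gamma$ to store information.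

\subsection*{The requirements}
We shall construct in $V$, by recursion on $\gamma<\omega_1$, homomorphisms $\tau_\gamma,\psi_\gamma:P\to K$ and a sequence $c^\gamma=(c^\gamma_n)_{n<\omega}$ in $P$ with $c^\gamma_n\to0$; the sequence may be constantly $0$. For a finite partial function $k:\omega_1\rightharpoonup\omega$ let
\[
R_k=\langle c^\alpha_n:\alpha\in\operatorname{dom}k,\ n\ge k(\alpha)\rangle
\]
be the subgroup generated by the indicated tails. For finite $J\subseteq\omega_1$ let $R_{J,n}=R_k$ with $k$ constantly $n$ on $J$, and $R_J=R_{J,0}$. Thus $R_\emptyset=\{0\}$, $R_k\subseteq R_J$ if $\operatorname{dom}k\subseteq J$, and $R_k\subseteq R_{k'}$ if $k\subseteq k'$.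

The information to be stored at stage $\gamma$ is the list of all earlier homomorphisms. Fix in $V$ an injection $\iota_\gamma:\gamma\times2\times\omega\to\omega$. The \emph{record} $\rho_\gamma:P\to K$ is the homomorphism given by
\[
\rho_\gamma(p)(\iota_\gamma(\beta,0,j))=\tau_\beta(p)(j),\qquad \rho_\gamma(p)(\iota_\gamma(\beta,1,j))=\psi_\beta(p)(j),
\]
and $\rho_\gamma(p)(i)=0$ for $i$ outside the range of $\iota_\gamma$. For $\beta<\gamma$ and $\epsilon<2$ define $\pi^\gamma_{\beta,\epsilon}:K\to K$ by $\pi^\gamma_{\beta,\epsilon}(e)(j)=e(\iota_\gamma(\beta,\epsilon,j))$. These maps are continuous, they send $K\cap W$ to $K\cap W$ for every model $W\supseteq V$, and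
\begin{equation}\label{eq:record}
\tau_\beta=\pi^\gamma_{\beta,0}\circ\rho_\gamma,\qquad\psi_\beta=\pi^\gamma_{\beta,1}\circ\rho_\gamma\qquad(\beta<\gamma).
\end{equation}
Call a homomorphism $\chi:P\to K$ \emph{null on $c^\alpha$} if $\chi(c^\alpha_n)\to0$ in $K$. The requirements are:
\begin{itemize}
\item[(R1)] $\psi_\gamma$ is null on $c^\alpha$ for $\alpha<\gamma$, and $\tau_\gamma$ is null on $c^\alpha$ for $\alpha\le\gamma$;
\item[(R2)] $\psi_\gamma+\rho_\gamma$ is null on $c^\gamma$;
\item[(R3)] every $R_k$ is closed;
\item[(R4)] no $R_k$ is open.
\end{itemize}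
They remain true in every extension of $V$. The behavior of $\tau_\gamma$ and $\psi_\gamma$ along the sequences $c^\alpha$ is triangular:
\begin{center}
\begin{tabular}{c|c|c}
along $c^\alpha$ & $\tau_\gamma$ & $\psi_\gamma$\\ \hline
$\alpha<\gamma$ & null & null\\
$\alpha=\gamma$ & null & copies $\rho_\gamma$\\
$\alpha>\gamma$ & recorded in $\rho_\alpha$ & recorded in $\rho_\alpha$
\end{tabular}
\end{center}

\begin{example}\label{ex:two}
This is the smallest case in which the whole table is needed. Let $\beta<\gamma<\delta$ and $p_i=c^\gamma_i+c^\delta_i$, and suppose that, along an infinite set of indices, $\psi_\gamma(p_i)\to y_\gamma$ and $\psi_\delta(p_i)\to y_\delta$. We compute $\lim\tau_\beta(p_i)$ from $y_\gamma$ and $y_\delta$, starting at the top. In $\psi_\delta(p_i)=\psi_\delta(c^\gamma_i)+\psi_\delta(c^\delta_i)$ the first term tends to $0$ by (R1), so (R2) gives $\rho_\delta(c^\delta_i)\to e_\delta=y_\delta$. In $\psi_\gamma(p_i)=\psi_\gamma(c^\gamma_i)+\psi_\gamma(c^\delta_i)$ the second term need not be small, but by \eqref{eq:record} it tends to $\pi^\delta_{\gamma,1}(e_\delta)$, so (R2) gives $\rho_\gamma(c^\gamma_i)\to e_\gamma=y_\gamma+\pi^\delta_{\gamma,1}(e_\delta)$.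 This correction is the reason why the record contains the maps $\psi_\beta$ and not only the labels. Finally, \eqref{eq:record} gives $\tau_\beta(p_i)=\tau_\beta(c^\gamma_i)+\tau_\beta(c^\delta_i)\to\pi^\gamma_{\beta,0}(e_\gamma)+\pi^\delta_{\beta,0}(e_\delta)$.
\end{example}

In a group, promises about the sequences $c^\alpha$ have to be extended to sums of their terms. Requirement (R3) makes this possible.

\begin{lemma}\label{lem:decomp}
Assume {\rm(R3)}. Let $J\subseteq\omega_1$ be finite, $p_i\in R_J$ and $p_i\to0$. Then $p_i=\sum_{\alpha\in J}p_i^\alpha$, where for each $\alpha\in J$ and each homomorphism $\chi:P\to K$ that is null on $c^\alpha$ we have $\chi(p_i^\alpha)\to0$. In particular, $\chi(p_i)\to0$ if $\chi$ is null on $c^\alpha$ for all $\alpha\in J$.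
\end{lemma}

\begin{proof}
Fix $n$. Since $R_J=R_{J,n}+\langle c^\alpha_l:\alpha\in J,\ l<n\rangle$, the closed group $R_{J,n}$ has finite index in $R_J$. So $R_J\setminus R_{J,n}$ is a finite union of closed cosets, none containing $0$, and $p_i\in R_{J,n}$ for almost all $i$. Let $n_i$ be the largest $n\le i$ with $p_i\in R_{J,n}$; then $n_i\to\infty$. Write $p_i=\sum_{\alpha\in J}p^\alpha_i$ with $p^\alpha_i\in\langle c^\alpha_n:n\ge n_i\rangle$. If $\chi$ is null on $c^\alpha$ and $m<\omega$, the subgroup $\{p:\chi(p){\restriction}m=0^m\}$ contains $c^\alpha_n$ for all large $n$, so it contains $p^\alpha_i$ for all large $i$.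
\end{proof}

Without (R3) the lemma fails. Let $c_0=\{1\}$ and $c_n=\{n,n+1\}$ for $n\ge1$. The parity of $|p|$ is a homomorphism $P\to2$ that vanishes on $c_n$ for $n\ge1$, yet $c_0+\dots+c_n=\{n+1\}\to0$ has odd size. Here $\langle c_n:n\ge1\rangle$ is not closed, as $\{1,n\}\to\{1\}$. Requirement (R4) keeps the groups $R_k$ from filling a neighborhood of $0$; apart from its own preservation, it is used once, to show that $H$ is not Fr\'echet.

\section{The construction in $V$}\label{sec:construction}

\subsection*{Guessing names}
The subsets of $H$ that we must handle appear only in the extension, so we guess names for them. Let $\mathbb F_\gamma=\operatorname{Fn}(\gamma,2)$ and $\Theta_\gamma=P\sqcup(\gamma\times\omega)$ for $\gamma\le\omega_1$. For $\gamma<\omega_1$ the poset $\mathbb F_\gamma$ is countable, which will allow us to serve all of its conditions in $\omega$ steps. A set $X\subseteq\gamma\times\Theta_\gamma$ is a \emph{code} if for each $\xi<\gamma$ there is exactly one $p_\xi\in P$ with $(\xi,p_\xi)\in X$, and there are only finitely many $\alpha$ such that $(\xi,(\alpha,j))\in X$ for some $j$. It codes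 the sequence $\langle a_\xi:\xi<\gamma\rangle$ of pairs $a_\xi=(p_\xi,s_\xi)$, where $s_\xi(\alpha)(j)=1$ if and only if $(\xi,(\alpha,j))\in X$; thus $s_\xi\in\sigma$ and $\operatorname{supp}(s_\xi)\subseteq\gamma$. For $D\subseteq\gamma\times\Theta_\gamma\times\mathbb F_\gamma$ and $g\subseteq\mathbb F_\gamma$ let $D[g]=\{(\xi,\theta):\exists r\in g\ (\xi,\theta,r)\in D\}$.

Put $\Omega_\gamma=\gamma\times\Theta_\gamma\times\mathbb F_\gamma$ and fix a bijection $b:\omega_1\to\Omega_{\omega_1}$. The countable sets $\Omega_\gamma$, $\gamma<\omega_1$, increase, and $\Omega_\gamma=\bigcup_{\delta<\gamma}\Omega_\delta$ for limit $\gamma\le\omega_1$, so $b[\gamma]=\Omega_\gamma$ for club many $\gamma$. Let $D_\gamma=b[S_\gamma]$ for these $\gamma$, where $(S_\gamma)$ witnesses $\diamondsuit$, and $D_\gamma=\emptyset$ otherwise. Then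
\begin{equation}\label{eq:diamond}
\text{for every } D\subseteq\Omega_{\omega_1}\text{ in }V\text{ the set }\{\gamma:D\cap\Omega_\gamma=D_\gamma\}\text{ is stationary.}
\end{equation}
This is the only use of $\diamondsuit$ in the proof of Theorem~\ref{thm:main}.

A condition $q\in\mathbb F_\gamma$ is \emph{coding} if $q\Vdash_{\mathbb F_\gamma}$ ``$D_\gamma[\dot g]$ is a code''. We write $\dot a^\gamma_\xi$ for the coded pairs and $\dot p^\gamma_\xi$ for their $P$-parts. For a pair $a=(p,s)$, the statement $a\in O(N,F,m)$ means that $p\in P_N$ and $(\psi_\alpha(p)+s(\alpha)){\restriction}m=0^m$ for $\alpha\in F$; it makes sense as soon as $\psi_\alpha$ is defined for $\alpha\in F$, and it has the same truth value in all models containing $V$ and $a$. For a coding $q\in\mathbb F_\gamma$ and such an $O=O(N,F,m)$, the set of \emph{possible values} is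
\[
\operatorname{Val}_\gamma(q,O)=\{c\in P:\exists r\le q\text{ in }\mathbb F_\gamma\ \exists\xi<\gamma\ \ r\Vdash\dot p^\gamma_\xi=c\ \wedge\ \dot a^\gamma_\xi\in O\}\subseteq P_N .
\]
It shrinks when $q$ is extended and when $N$, $F$ or $m$ increases.

By Lemma~\ref{lem:decomp}, the promises (R1) leave $\tau_\gamma$ and $\psi_\gamma$ no freedom along null sequences in $R_J$, $J\subseteq\gamma$. So we separate the names that live in such a group near $0$ from those that escape all of them. A coding $q\in\mathbb F_\gamma$ is \emph{small} if $\operatorname{Val}_\gamma(q,O)\subseteq R_J$ for some $\gamma$-basic $O$ and some finite $J\subseteq\gamma$, and \emph{large} if no extension of $q$ is small. Let $\mathcal L_\gamma$ be the set of large conditions in $\mathbb F_\gamma$. These notions depend only on the objects with index below $\gamma$. Extensions of large conditions are large, and the conditions that are small or large are dense below every coding condition.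

\begin{proposition}\label{prop:construction}
In $V$ there are $\tau_\gamma,\psi_\gamma,c^\gamma$ $(\gamma<\omega_1)$ satisfying {\rm(R1)--(R4)} such that for all $\gamma<\omega_1$ and $q\in\mathcal L_\gamma$:
\begin{itemize}
\item[(L1)] for infinitely many $n$, $0\ne c^\gamma_n\in\operatorname{Val}_\gamma(q,O^\gamma_n)$;
\item[(L2)] for every basic $O$ (with any finite $F\subseteq\omega_1$) and every $t\in2^{<\omega}$ there is $c\in\operatorname{Val}_\gamma(q,O)$ with $t\subseteq\tau_\gamma(c)$;
\item[(L3)] for every $\gamma$-basic $O$ there is $c\in\operatorname{Val}_\gamma(q,O)$ with $\psi_\gamma(c)(0)=1$.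
\end{itemize}
\end{proposition}

Property (L1) will produce convergent sequences, (L2) is the richness of labels from Section~\ref{sec:model}, and (L3) will show that a sequence converging to $0$ is never large. Since (L2) concerns all basic sets, it has to survive the choice of every later $\psi_\delta$. We therefore carry along, for $\beta<\gamma\le\omega_1$, the statement
\begin{itemize}
\item[$(\ast)_{\beta,\gamma}$] for all $q\in\mathcal L_\beta$, $t\in2^{<\omega}$ and $\gamma$-basic $O$ there is $c\in\operatorname{Val}_\beta(q,O)$ with $t\subseteq\tau_\beta(c)$.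
\end{itemize}
For limit $\gamma\le\omega_1$, every $\gamma$-basic set is $\delta$-basic for some $\delta$ with $\beta<\delta<\gamma$, so $(\ast)_{\beta,\gamma}$ follows from the earlier statements; and $(\ast)_{\beta,\omega_1}$ is (L2) for $\beta$. In the same way (R3) and (R4) for all finite $k:\gamma\rightharpoonup\omega$ pass through limit stages, and they hold for $R_\emptyset=\{0\}$.

The rest of this section is the proof of the proposition. Fix $\gamma<\omega_1$ and assume that the objects with index below $\gamma$ are defined, that (R3) and (R4) hold for $k:\gamma\rightharpoonup\omega$, and that $(\ast)_{\beta,\gamma}$ holds for $\beta<\gamma$. We define first $\tau_\gamma$ and $\psi_\gamma$, then $c^\gamma$.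

\subsection*{Finite approximations to $\tau_\gamma$ and $\psi_\gamma$}
An \emph{approximation} is a tuple $z=(E,m,h,k)$, where $E\le P$ is finite, $m<\omega$, $k:\gamma\rightharpoonup\omega$ is finite, and $h=(h_0,h_1):E\to2^m\times2^m$ is a homomorphism that vanishes on $E\cap R_k$. Here $h_0,h_1$ are the first $m$ bits of $\tau_\gamma,\psi_\gamma$ on $E$, and $k$ is the promise that both maps vanish on $R_k$. Put $z'\le z$ if $E\subseteq E'$, $m\le m'$, $k\subseteq k'$ and $h'_\epsilon(e){\restriction}m=h_\epsilon(e)$ for $e\in E$, $\epsilon<2$. Since $R_k$ is closed and $E$ is finite, (P1) gives a number $N(z)$ with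
\begin{equation}\label{eq:Nz}
e\notin R_k+P_{N(z)}\quad\text{for all }e\in E\setminus R_k .
\end{equation}

\begin{lemma}\label{lem:extend}
Let $z=(E,m,h,k)$ be an approximation.
\begin{itemize}
\item[(a)] For every $m'\ge m$ there is $(E,m',h',k)\le z$.
\item[(b)] If $c\notin E+R_k$, then for every $u\in2^m\times2^m$ there is $(E',m,h',k)\le z$ with $c\in E'$ and $h'(c)=u$.
\item[(c)] For every $c\in P$ there is $(E',m,h',k)\le z$ with $c\in E'$.
\item[(d)] For every $\alpha<\gamma$ there is $(E,m,h,k')\le z$ with $\alpha\in\operatorname{dom}k'$.
\item[(e)] If $c\in P_{N(z)}$, then $c\in R_k$ or $c\notin E+R_k$.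
\end{itemize}
\end{lemma}

\begin{proof}
(a) Append zeros to all values of $h_0$ and $h_1$.

For (b) and (c) let $c\notin E$. As $P$ is Boolean, $E'=E\cup(c+E)$ is the direct sum of $E$ and $\{0,c\}$, so any $u\in2^m\times2^m$ defines a homomorphism $h'\supseteq h$ by $h'(c+x)=u+h(x)$ for $x\in E$. We need $h'(c+x)=0$ whenever $c+x\in R_k$. If $c\notin E+R_k$, no $c+x$ lies in $R_k$, so every $u$ works; this proves (b). Otherwise $c=e_0+r$ with $e_0\in E$ and $r\in R_k$. Take $u=h(e_0)$. If $c+x\in R_k$, then $e_0+x=(c+x)+r\in E\cap R_k$, and $h'(c+x)=h(e_0+x)=0$. This proves (c).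

(d) Let $\alpha\notin\operatorname{dom}k$. Choose $n$ with $c^\alpha_i\in P_{N(z)}$ for $i\ge n$ and put $k'=k\cup\{(\alpha,n)\}$. Then $R_{k'}\subseteq R_k+P_{N(z)}$, so $E\cap R_{k'}=E\cap R_k$ by \eqref{eq:Nz}.

(e) If $c=e+r$ with $e\in E$ and $r\in R_k$, then $e=r+c\in R_k+P_{N(z)}$, so $e\in R_k$ by \eqref{eq:Nz}, and $c\in R_k$.
\end{proof}

Part (e) is the key: on a point close to $0$, the value of $h$ is either forced to be $0$ or completely free. For $m<\omega$ let $\Phi_m$ be the finite set consisting of the constant maps $P\to2^m\times2^m$ and the map $c\mapsto(0^m,\rho_\gamma(c){\restriction}m)$; note that $\rho_\gamma$ is already defined. A set $\mathcal D$ of approximations is \emph{dense} if every $z$ has an extension in $\mathcal D$.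

\begin{lemma}\label{lem:dense}
The following sets of approximations $z'=(E',m',h',k')$ are dense.
\begin{itemize}
\item[(D1)] For $q\in\mathcal L_\gamma$, $O$ $\gamma$-basic, $m<\omega$ and $\phi\in\Phi_m$: the $z'$ with $m'\ge m$ such that some $c\in E'\cap\operatorname{Val}_\gamma(q,O)$, $c\ne0$, has $(h'_0(c){\restriction}m,h'_1(c){\restriction}m)=\phi(c)$.
\item[(D2)] For $\beta<\gamma$, $q\in\mathcal L_\beta$, $O$ $\gamma$-basic, $t\in2^{<\omega}$ and $m<\omega$: the $z'$ with $m'\ge m$ such that some $c\in E'\cap\operatorname{Val}_\beta(q,O)$ has $t\subseteq\tau_\beta(c)$ and $h'_1(c){\restriction}m=0^m$.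
\end{itemize}
\end{lemma}

\begin{proof}
Let $z=(E,m_z,h,k)$ be given; by Lemma~\ref{lem:extend}(a) we may assume $m_z\ge m$. Let $O'$ be obtained from $O$ by raising the parameter $N$ to at least $N(z)$.

(D1) Since $q$ is not small, there is $c\in\operatorname{Val}_\gamma(q,O')\setminus R_{\operatorname{dom}k}$. Then $c\ne0$, $c\in P_{N(z)}$ and $c\notin R_k$, so $c\notin E+R_k$ by (e). By (b) we can add $c$ with a value extending $\phi(c)$.

(D2) By $(\ast)_{\beta,\gamma}$ there is $c\in\operatorname{Val}_\beta(q,O')\subseteq P_{N(z)}$ with $t\subseteq\tau_\beta(c)$. If $c\in R_k$, add $c$ by (c); its value is $0$ because $k$ is unchanged. Otherwise $c\notin E+R_k$ by (e), and (b) lets us add $c$ with value $0$.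
\end{proof}

There are countably many sets in (D1) and (D2), because $\gamma$, $\mathbb F_\gamma$ and the family of $\gamma$-basic sets are countable. Add to them the dense sets $\{z:c\in E\}$, $\{z:m\ge n\}$, $\{z:\alpha\in\operatorname{dom}k\}$ for $c\in P$, $n<\omega$, $\alpha<\gamma$ from Lemma~\ref{lem:extend}, enumerate all of them, and choose $z^0\ge z^1\ge\cdots$ with $z^i=(E^i,m^i,h^i,k^i)$ in the $i$-th set. Define $\tau_\gamma(c)$ and $\psi_\gamma(c)$ as the unions of the strings $h^i_0(c)$ and $h^i_1(c)$ over all $i$ with $c\in E^i$. These are homomorphisms $P\to K$.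

If $\alpha\in\operatorname{dom}k^i$ and $n\ge k^i(\alpha)$, then $c^\alpha_n\in R_{k^j}$ for all $j\ge i$, so $\tau_\gamma(c^\alpha_n)=\psi_\gamma(c^\alpha_n)=0$. This gives (R1) for $\alpha<\gamma$. Property (L3) follows from (D1) with $m=1$ and $\phi$ constantly $(\langle0\rangle,\langle1\rangle)$.

We verify $(\ast)_{\beta,\gamma+1}$ for $\beta\le\gamma$. Let $q\in\mathcal L_\beta$, $t\in2^{<\omega}$, let $O=O(N,F,m)$ be $(\gamma+1)$-basic, and put $O^-=O(N,F\setminus\{\gamma\},m)$. The pairs coded at stage $\beta$ have support contained in $\beta\le\gamma$, so their coordinate $\gamma$ is $\psi_\gamma$ of the $P$-part. Hence every $c\in\operatorname{Val}_\beta(q,O^-)$ with $\psi_\gamma(c){\restriction}m=0^m$ belongs to $\operatorname{Val}_\beta(q,O)$. Such a $c$ with $t\subseteq\tau_\beta(c)$ is provided by (D2) if $\beta<\gamma$. If $\beta=\gamma$, it is provided by (D1) with $m_1=\max(m,|t|)$ in place of $m$ and $\phi$ constantly $(t',0^{m_1})$, where $t\subseteq t'\in2^{m_1}$.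

\subsection*{The sequence $c^\gamma$}
If $\mathcal L_\gamma=\emptyset$, put $c^\gamma_n=0$ for all $n$. Every homomorphism is null on $c^\gamma$, and no new group $R_k$ appears, so nothing remains to be proved. Let $\mathcal L_\gamma\ne\emptyset$. The difficulty is to keep the new groups $R_k$ closed and not open; the remedy is to let $c^\gamma_n$ tend to $0$ so fast that each point excluded at a finite step stays excluded.

Enumerate $\mathcal L_\gamma=\{q_n:n<\omega\}$ with each element repeated infinitely often, $\{R_k:k:\gamma\rightharpoonup\omega\text{ finite}\}=\{\Lambda_i:i<\omega\}$ with repetitions allowed, and $P=\{x_l:l<\omega\}$. Given $c_0,\dots,c_{n-1}$, write $E_{n_0,n}=\langle c_j:n_0\le j<n\rangle$ and choose $N_n\ge n$, with $N_n\ge N_{n-1}$ if $n>0$, such that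
\begin{itemize}
\item[(1)] for $i,l,n_0\le n$: if $x_l\notin\Lambda_i+E_{n_0,n}$, then $x_l\notin\Lambda_i+E_{n_0,n}+P_{N_n}$;
\item[(2)] for $i\le n$ there is $x\in P_n$ with $x\notin\Lambda_i+E_{0,n}+P_{N_n}$.
\end{itemize}
The groups $\Lambda_i+E_{n_0,n}$ are closed by (P2), so (1) is possible by (P1). For (2), note that $P_n\not\subseteq\Lambda_i+E_{0,n}$: otherwise $\Lambda_i+E_{0,n}$, and with it $\Lambda_i$, would have finite index in $P$, and $\Lambda_i$ would be open by (P3), contrary to (R4) below $\gamma$. Pick $x\in P_n\setminus(\Lambda_i+E_{0,n})$ and apply (P1). Now (D1), for $q_n$, the $\gamma$-basic set $O(N_n,F^\gamma_n,n)$, $m=n$ and the map $\phi(c)=(0^n,\rho_\gamma(c){\restriction}n)$, gives $c_n\ne0$ with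
\[
c_n\in\operatorname{Val}_\gamma(q_n,O^\gamma_n)\cap P_{N_n},\qquad\tau_\gamma(c_n){\restriction}n=0^n,\qquad\psi_\gamma(c_n){\restriction}n=\rho_\gamma(c_n){\restriction}n .
\]
Put $c^\gamma_n=c_n$. Then $c^\gamma_n\to0$, (L1) and (R2) hold, and $\tau_\gamma$ is null on $c^\gamma$, which completes (R1).

A new group $R_k$, with $\gamma\in\operatorname{dom}k\subseteq\gamma+1$, has the form $\Lambda_i+\langle c_j:j\ge n_0\rangle$. For $j\ge n$ we have $c_j\in P_{N_j}\subseteq P_{N_n}$, so
\[
R_k+P_{N_n}\subseteq\Lambda_i+E_{n_0,n}+P_{N_n}\subseteq\Lambda_i+E_{0,n}+P_{N_n}\qquad(n\ge n_0).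
\]
For (R3), let $x_l\notin R_k$ and $n\ge i,l,n_0$. Then $x_l\notin\Lambda_i+E_{n_0,n}$, so by (1) and the first inclusion $x_l\notin R_k+P_{N_n}$; thus $R_k$ is closed by (P1). For (R4), given $N$, take $n\ge i,n_0,N$. The point $x\in P_n\subseteq P_N$ from (2) is not in $R_k$, so $P_N\not\subseteq R_k$. This completes stage $\gamma$ and the proof of Proposition~\ref{prop:construction}.

\section{Reflection to a countable stage}\label{sec:stage}

From now on $\psi=(\psi_\alpha)_{\alpha<\omega_1}$ is given by Proposition~\ref{prop:construction}, $\kappa\ge\omega_1$, $\mathbb G$ is $\operatorname{Fn}(\kappa,2)$-generic over $V$, and we work in $V[\mathbb G]$. The next lemma translates the guessing of names into a statement about actual subsets of $H$; after it, names are no longer needed.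

\begin{lemma}\label{lem:stage}
Let $A\subseteq H$ with $|A|\le\omega_1$ and $0\in\overline A\setminus A$. There are an uncountable $T\subseteq\omega_1$ and countable sets $A_\gamma\subseteq A$ $(\gamma\in T)$, equal to $A$ if $A$ is countable, such that for every $\gamma\in T$ we have $\operatorname{supp}(s_a)\subseteq\gamma$ for $a\in A_\gamma$, the set $A_\gamma$ meets every $\gamma$-basic set, and at least one of the following holds.
\begin{itemize}
\item[$(\mathrm I_\gamma)$] There are a $\gamma$-basic $O$ and a finite $J\subseteq\gamma$ with $p_a\in R_J$ for all $a\in A_\gamma\cap O$.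
\item[$(\mathrm{II}_\gamma)$]
\begin{itemize}
\item[(i)] There are an infinite $M\subseteq\omega$ and $a_n\in A_\gamma\cap O^\gamma_n$ $(n\in M)$ with $p_{a_n}=c^\gamma_n\ne0$.
\item[(ii)] For every basic $O$ and $t\in2^{<\omega}$ there is $a\in A_\gamma\cap O$ with $t\subseteq\tau_\gamma(p_a)$.
\item[(iii)] For every $\gamma$-basic $O$ there is $a\in A_\gamma\cap O$ with $\psi_\gamma(p_a)(0)=1$.
\end{itemize}
\end{itemize}
\end{lemma}

\begin{proof}
Enumerate $A=\{a_\xi:\xi<\omega_1\}$ with repetitions, so that $A=\{a_\xi:\xi<\omega\}$ if $A$ is countable, and put $A_\gamma=\{a_\xi:\xi<\gamma\}$. Let $X\subseteq\omega_1\times\Theta_{\omega_1}$ code the enumeration. By (F3), $X\in V[\mathbb G_I]$ for some $I\in V$ of size at most $\omega_1$, and as $\kappa\ge\omega_1$ we may take $|I|=\omega_1$. A bijection $I\to\omega_1$ in $V$ turns $\mathbb G_I$ into an $\mathbb F_{\omega_1}$-generic filter $g$ with $X\in V[g]$. By (F3) again, $X=D[g]$ for some $D\subseteq\Omega_{\omega_1}$ in $V$ whose sections $\{r:(\xi,\theta,r)\in D\}$ are antichains, hence countable. In $V[g]$ it is true that $X$ codes a sequence meeting every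 basic set; let $q^*\in g$ force this about $D[\dot g]$.

\emph{A club of closure points.} In $V$, for each $\delta<\omega_1$ there is $\eta(\delta)<\omega_1$ such that
\begin{itemize}
\item[(a)] $r\in\mathbb F_{\eta(\delta)}$ whenever $(\xi,\theta,r)\in D$, $\xi<\delta$ and $\theta\in\Theta_\delta$;
\item[(b)] $q^*\Vdash\operatorname{supp}(\dot s_\xi)\subseteq \eta(\delta)$ for $\xi<\delta$;
\item[(c)] $q^*\Vdash\exists\xi<\eta(\delta)\ \dot a_\xi\in O$ for every $\delta$-basic $O$.
\end{itemize}
In (a) only countably many $r$ occur. For (b) and (c) take, for each of the countably many $\xi$ or $O$, a maximal antichain below $q^*$ of conditions deciding the finite support or a witness $\xi$; it is countable, so the decided values are bounded below $\omega_1$. Let $\Gamma$ be the club of limit ordinals $\gamma$ with $q^*\in\mathbb F_\gamma$ and $\eta(\delta)\le\gamma$ for $\delta<\gamma$. For $\gamma\in\Gamma$, statements (a)--(c) hold with both $\delta$ and $\eta(\delta)$ replaced by $\gamma$, since each instance involves finitely many ordinals below $\gamma$. Let $T=\{\gamma\in\Gamma:D\cap\Omega_\gamma=D_\gamma\}$.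 By \eqref{eq:diamond}, $T$ is unbounded in $\omega_1$, and it remains uncountable by (F1). Fix $\gamma\in T$. Then $\gamma\ge\omega$, and (b), (c) give the first two assertions.

\emph{The condition $q^*$ is coding at $\gamma$.} Let $g'\ni q^*$ be any $\mathbb F_{\omega_1}$-generic filter over $V$ and $g'_\gamma=g'\cap\mathbb F_\gamma$. By (a), $D_\gamma[g'_\gamma]=D[g']\cap(\gamma\times\Theta_\gamma)$, and by (b) this set is a code for the first $\gamma$ terms of the sequence coded by $D[g']$. Being a code is absolute, and by (F2) every $\mathbb F_\gamma$-generic filter containing $q^*$ has the form $g'_\gamma$. So $q^*$ is coding, and for $g'=g$ we see that $\dot a^\gamma_\xi$ is interpreted by the generic filter $g_\gamma=g\cap\mathbb F_\gamma$ as $a_\xi$. By density, $g_\gamma$ contains a condition $q$ that is small or large.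

\emph{$q$ is small}, witnessed by $O$ and $J$. If $\xi<\gamma$ and $a_\xi\in O$, some $r\in g_\gamma$, $r\le q$, forces $\dot a^\gamma_\xi\in O$ and decides $\dot p^\gamma_\xi$. So $p_{a_\xi}\in\operatorname{Val}_\gamma(q,O)\subseteq R_J$, which is $(\mathrm I_\gamma)$.

\emph{$q$ is large.} Then (L1)--(L3) apply to every $q'\le q$. For each $m$, by (L1) the set of $r$ such that $r\Vdash\dot p^\gamma_\xi=c^\gamma_n\wedge\dot a^\gamma_\xi\in O^\gamma_n$ for some $\xi<\gamma$ and some $n\ge m$ with $c^\gamma_n\ne0$ is dense below $q$, so it meets $g_\gamma$; this gives (i). For fixed $O$ and $t$, by (L2) the set of $r$ such that $r\Vdash\dot p^\gamma_\xi=c\wedge\dot a^\gamma_\xi\in O$ for some $\xi<\gamma$ and some $c$ with $t\subseteq\tau_\gamma(c)$ is dense below $q$; this gives (ii). Replacing $t\subseteq\tau_\gamma(c)$ by $\psi_\gamma(c)(0)=1$ and (L2) by (L3) gives (iii).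
\end{proof}

\section{Convergent sequences in $H$}\label{sec:sequences}

Each alternative of Lemma~\ref{lem:stage} yields a convergent sequence: to $0$ itself in the first case, and in the second to a point that differs from $0$ in at most one coordinate.

\begin{lemma}\label{lem:caseI}
In Lemma~\ref{lem:stage}, if $(\mathrm I_\gamma)$ holds for some $\gamma\in T$, then $0\in[A]'$.
\end{lemma}

\begin{proof}
Let $O,J$ witness $(\mathrm I_\gamma)$ and choose $a_n\in A_\gamma\cap O\cap O^\gamma_n$. By \eqref{eq:below} only the coordinates $\alpha\ge\gamma$ need attention, and there $a_n(\alpha)=\psi_\alpha(p_{a_n})$ with $p_{a_n}\in R_J$, $p_{a_n}\to0$. Since $J\subseteq\gamma\le\alpha$, the map $\psi_\alpha$ is null on $c^\delta$ for $\delta\in J$ by (R1), so $a_n(\alpha)\to0$ by Lemma~\ref{lem:decomp}. Thus $a_n\to0$, and $a_n\ne0$.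
\end{proof}

\begin{proposition}\label{prop:order2}
$[A]_2=\overline A$ for every $A\subseteq H$. Hence $H$ is sequential and $\operatorname{so}(H)\le2$.
\end{proposition}

\begin{proof}
By translation it suffices to show that $0\in\overline A\setminus A$ implies $0\in[A]_2$. Choosing one point of $A$ in each of the $\omega_1$ basic sets, we may assume $|A|\le\omega_1$. Apply Lemma~\ref{lem:stage}. By Lemma~\ref{lem:caseI} we may assume that $(\mathrm{II}_\gamma)$ holds for all $\gamma\in T$.

Fix $\gamma\in T$ and $a_n$, $n\in M$, as in (i). By \eqref{eq:below}, $p_{a_n}\to0$, $a_n(\alpha)\to0$ for $\alpha<\gamma$, and $a_n(\alpha)=\psi_\alpha(c^\gamma_n)$ for $\alpha\ge\gamma$, which tends to $0$ for $\alpha>\gamma$ by (R1). Since $K$ is compact and metrizable, $a_n(\gamma)$ converges to some $f_\gamma\in K$ along an infinite $M'\subseteq M$. Let $w_\gamma\in H$ be the point with $p_{w_\gamma}=0$, $w_\gamma(\gamma)=f_\gamma$ and all other coordinates $0$; such points are the reason for including $\sigma$ in $H$. Then $a_n\to w_\gamma$ along $M'$, and $a_n\ne w_\gamma$ as $p_{a_n}\ne0$. So $w_\gamma\in[A]'$. If $f_\gamma=0$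 for some $\gamma\in T$, then $0\in[A]'$. Otherwise take distinct $\gamma_n\in T$. The points $w_{\gamma_n}\ne0$ converge to $0$, since each coordinate is nonzero at no more than one of them, and $0\in[[A]']'=[A]_2$.

Finally, if no infinite $C\subseteq A$ converges to a point outside $A$, then $[A]'=A$, so $\overline A=[A]_2=A$. Thus $H$ is sequential.
\end{proof}

For (B) we must understand \emph{all} convergent sequences, not only those we have built. Lemma~\ref{lem:stage}, applied to a convergent sequence itself, shows that its $P$-parts come from finitely many of the sequences $c^\alpha$.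

\begin{lemma}\label{lem:support}
If $B\subseteq H$ is countably infinite and $B\to0$, there is a finite $J\subseteq\omega_1$ with $p_b\in R_J$ for all but finitely many $b\in B$.
\end{lemma}

\begin{proof}
Remove $0$ from $B$, apply Lemma~\ref{lem:stage} to $B$ and fix $\gamma\in T$. Suppose that $(\mathrm{II}_\gamma)$ holds. For $b\in B$ we have $b(\gamma)=\psi_\gamma(p_b)$, so $B_1=\{b\in B:\psi_\gamma(p_b)(0)=1\}$ equals $B\setminus O(0,\{\gamma\},1)$ and is finite. Each $b\in B_1$ has $p_b\ne0$, so $B_1\cap O(N,\emptyset,0)=\emptyset$ for some $N$, contrary to (iii). Hence $(\mathrm I_\gamma)$ holds with some $O$ and $J$, and $O$ contains almost all of $B$.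
\end{proof}

Now the computation of Example~\ref{ex:two} can be carried out in general: limits reveal labels.

\begin{lemma}\label{lem:decode}
Let $\beta<\omega_1$, and let $(x_i)$ be a one-to-one sequence in $H$ with $\operatorname{supp}(s_{x_i})\subseteq\beta$ for all $i$ that converges to a point $y$ with $p_y=0$. Then $\tau_\beta(p_{x_i})$ converges in $K$, and the limit belongs to every model $W$ with $V\subseteq W\subseteq V[\mathbb G]$ and $y\in W$.
\end{lemma}

\begin{proof}
Write $p_i=p_{x_i}$; then $p_i\to0$. The infinite set $\{x_i+y:i<\omega\}$ converges to $0$ and $p_{x_i+y}=p_i$, so Lemma~\ref{lem:support} gives a finite $J$ with $p_i\in R_J$ for almost all $i$. Discard the exceptions and write $p_i=\sum_{\alpha\in J}p^\alpha_i$ as in Lemma~\ref{lem:decomp}. Let $J^+=\{\gamma\in J:\gamma>\beta\}$. By downward induction on $\gamma\in J^+$ we show that $\rho_\gamma(p^\gamma_i)$ converges to some $e_\gamma\in K\cap W$. We have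
\[
\rho_\gamma(p^\gamma_i)=\psi_\gamma(p_i)+(\psi_\gamma+\rho_\gamma)(p^\gamma_i)+\sum_{\alpha\in J,\ \alpha<\gamma}\psi_\gamma(p^\alpha_i)+\sum_{\delta\in J,\ \delta>\gamma}\psi_\gamma(p^\delta_i).
\]
Since $\gamma\notin\operatorname{supp}(s_{x_i})$, the first term is $x_i(\gamma)$ and tends to $y(\gamma)$. The second term tends to $0$ by (R2), and the first sum tends to $0$ by (R1), in both cases through Lemma~\ref{lem:decomp}. For $\delta>\gamma$, \eqref{eq:record} and the induction hypothesis give $\psi_\gamma(p^\delta_i)=\pi^\delta_{\gamma,1}(\rho_\delta(p^\delta_i))\to\pi^\delta_{\gamma,1}(e_\delta)$. Hence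
\[
e_\gamma=y(\gamma)+\sum_{\delta\in J,\ \delta>\gamma}\pi^\delta_{\gamma,1}(e_\delta)\in W .
\]
Finally, $\tau_\beta(p_i)=\sum_{\alpha\in J\setminus J^+}\tau_\beta(p^\alpha_i)+\sum_{\gamma\in J^+}\pi^\gamma_{\beta,0}(\rho_\gamma(p^\gamma_i))$. The first sum tends to $0$ because $\tau_\beta$ is null on $c^\alpha$ for $\alpha\le\beta$, and the second tends to $\sum_{\gamma\in J^+}\pi^\gamma_{\beta,0}(e_\gamma)\in W$.
\end{proof}

The set $J$ and the decomposition of $p_i$ need not belong to $W$ as functions of the sequence; only the finite set $J$, the maps $\pi$ from $V$ and finitely many coordinates of $y$ enter the formula for the limit.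

\section{Splitting off a subset with new limits}\label{sec:split}

We now build the analogue of the set $A_f$ of Section~\ref{sec:model}. A recursion of length $\omega$ can meet only countably many requirements, while the subset must meet all $\omega_1$ basic sets. These sets are indexed by parameters in $V$, so a Cohen real meets them all.

\begin{lemma}\label{lem:split}
Let $A\subseteq H\setminus\{0\}$ be countable and $\beta<\omega_1$. Assume that $\operatorname{supp}(s_a)\subseteq\beta$ for $a\in A$, and that for every basic $O$ and $t\in2^{<\omega}$ there is $a\in A\cap O$ with $t\subseteq\tau_\beta(p_a)$. Let $W=V[\mathbb G_I]$, where $I\in V$, $I\subseteq\kappa$, $\kappa\setminus I$ is infinite and $A\in W$. Then there is $A'\subseteq A$ with $0\in\overline{A'}\setminus A'$ such that no infinite $C\subseteq A'$ converges to a point of $H\cap W$.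
\end{lemma}

\begin{proof}
By (F2), $V[\mathbb G]$ is the extension of $W$ by a generic filter for $\operatorname{Fn}(\kappa\setminus I,2)$, so $A$ is countable in $W$ by (F1). In $W$ let $Q$ be the set of finite sequences $u=\langle(x_i,\epsilon_i):i<m\rangle$ with
\[
x_i\in A,\qquad\epsilon_i<2,\qquad p_{x_i}\in P_i,\qquad\tau_\beta(p_{x_i}){\restriction}i=\langle\epsilon_0,\dots,\epsilon_{i-1}\rangle\qquad(i<m),
\]
ordered by end-extension. Given $u\in Q$ of length $m$ and a basic $O$, the hypothesis, applied to a basic subset of $O\cap O(m,\emptyset,0)$ and to $t=\langle\epsilon_0,\dots,\epsilon_{m-1}\rangle$, gives $x_m\in A\cap O$ such that $u^\frown(x_m,0)$ and $u^\frown(x_m,1)$ are both in $Q$. So $Q$ is a countable poset in $W$ in which every condition has two incompatible extensions, and by (F4), which needs $\kappa\setminus I$ to be infinite, $V[\mathbb G]$ contains a $Q$-generic filter over $W$. The same extension step shows that the following subsets of $Q$, all in $W$, are dense: the conditions of length at least $n$; for a basic $O$, the conditions with some $x_i\in O$; for $h\in K\cap W$, the conditions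 with $\epsilon_i\ne h(i)$ for some $i$. The generic filter therefore gives a sequence $(x_i)_{i<\omega}$ in $A$ that meets every basic set and a point $f=(\epsilon_i)_{i<\omega}\in K\setminus W$ with $p_{x_i}\to0$ and $\tau_\beta(p_{x_i})\to f$. Put $A'=\{x_i:i<\omega\}$. Then $0\in\overline{A'}\setminus A'$.

Suppose that $C\subseteq A'$ is infinite and $C\to y\in H\cap W$. Let $M$ be the set of $i$ such that $x_i\in C$ and $x_i\ne x_{i'}$ for $i'<i$. Then $(x_i)_{i\in M}$ is a one-to-one enumeration of $C$, so it converges to $y$, and $p_y=\lim p_{x_i}=0$. By Lemma~\ref{lem:decode}, $f=\lim_{i\in M}\tau_\beta(p_{x_i})\in W$, a contradiction.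
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of {\rm(A)}]
By Proposition~\ref{prop:order2} it remains to show that $H$ is not Fr\'echet. Let $A=\{(p,\psi(p)):p\in P\setminus\{0\}\}$, a countable set in $V$. For a basic $O=O(N,F,m)$, the group $L_O=\{p\in P:(p,\psi(p))\in O\}$ is the kernel of the homomorphism $p\mapsto(p\cap N,(\psi_\alpha(p){\restriction}m)_{\alpha\in F})$ into a finite group. So $L_O$ has finite index in $P$ and is infinite, and $0\in\overline A\setminus A$. Apply Lemma~\ref{lem:stage} to $A$ and fix $\beta\in T$. If $(\mathrm I_\beta)$ held with $O$ and $J$, then $L_O\subseteq R_J$, so the closed group $R_J$ would have finite index and be open by (P3), contrary to (R4). So $(\mathrm{II}_\beta)$ holds, and by (ii) Lemma~\ref{lem:split} applies with $I=\emptyset$ and $W=V$. It gives $A'\subseteq A$ with $0\in\overline{A'}\setminus A'$ such that no infinite subset of $A'$ converges to $0\in H\cap V$. Thus $0\in\overline{A'}\setminus[A']'$, and $\operatorname{so}(H)=2$.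
\end{proof}

\begin{proof}[Proof of {\rm(B)}]
Let $Y\subseteq H$, $|Y|<\kappa$, and suppose that there are $B\subseteq Y$ and $x\in(Y\cap\overline B)\setminus B$ such that no infinite subset of $B$ converges to $x$. We show that $Y$ is not sequential. As $H$ is sequential, Lemma~\ref{lem:tight} allows us to take $B$ countable. Translating by $x$, we obtain $0\in Y$ and a countable $A\subseteq Y$ with $0\in\overline A\setminus[A]'$. Apply Lemma~\ref{lem:stage} to $A$ and fix $\beta\in T$. By Lemma~\ref{lem:caseI}, $(\mathrm I_\beta)$ fails, so $(\mathrm{II}_\beta)$ holds and $A$ satisfies the hypotheses of Lemma~\ref{lem:split}.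

We find a model $W$ that contains $A$ and all points of $Y$ but leaves some Cohen reals unused. A point $y\in Y$ is coded by a subset of $\Theta_\delta$, where $\delta<\omega_1$ contains $\operatorname{supp}(s_y)$, and $\Theta_\delta$ is a countable set in $V$. So (F3) gives a countable $I_y\in V$ with $y\in V[\mathbb G_{I_y}]$. An enumeration of $A$ in type $\omega$ is coded by a subset of $\omega\times\Theta_\beta$, so $A\in V[\mathbb G_{I_*}]$ for a countable $I_*\in V$. Let $\lambda=|Y|+\omega$; then $\lambda<\kappa$ because $|Y|<\kappa$ and $\kappa\ge\omega_1$. The set $I_*\cup\bigcup_{y\in Y}I_y$ has size at most $\lambda$, so by (F1) it is contained in some $I\in V$ with $I\subseteq\kappa$ and $|I|\le\lambda$. Then $\kappa\setminus I$ is infinite, and $W=V[\mathbb G_I]$ satisfies $A\in W$ and $Y\subseteq H\cap W$. This is where the bound $|Y|<\kappa$ is used; for $Y=H$ the conclusion fails by (A).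

Lemma~\ref{lem:split} gives $A'\subseteq A\subseteq Y$ with $0\in\overline{A'}\setminus A'$ such that no infinite subset of $A'$ converges to a point of $Y$. Since $0\in Y$, the set $A'$ is not closed in $Y$, and $Y$ is not sequential.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Shibakov}
Alexander Shibakov, \emph{Convergence in topological groups and the Cohen reals}, arXiv:1611.04998 (2016).

\end{thebibliography}
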